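# Logarithms of units and the growth of $2^kf(A-A)-(2^k-1)f(A-A)$

## 1. A set of logarithms of units

Let $K$ be a **totally real** number field of degree $d$: all of its $d$ field embeddings $\sigma_1,\dots,\sigma_d$ into $\mathbb C$ have image in $\mathbb R$. Let $\mathcal O_K$ be its ring of integers and $\mathcal O_K^*$ its group of units. Choose a real number $T>0$ and a finite set $U$ of units such that

$$\sigma_1(u)>0\quad\text{and}\quad \big|\log|\sigma_i(u/u')|\big|\le T\qquad\text{for all } u,u'\in U,\ 1\le i\le d. \tag{1}$$

So the units in $U$ have nearly the same size, up to a factor $e^T$, in *every* embedding. Now forget all embeddings but the first and set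

$$A=\{\log\sigma_1(u):u\in U\}\subset\mathbb R .$$

This set is the object on which everything in the lecture turns. Here is what happens when we subtract, exponentiate, and add.

* A difference of two elements of $A$ is $\log\sigma_1(u/u')$, and $u/u'$ is again a unit.
* Exponentiating gives $\sigma_1(u/u')$, where $u/u'$ is an algebraic integer with all conjugates at most $e^T$ in absolute value.
* A sum or difference of $M$ such numbers is $\sigma_1(z)$ with $z\in\mathcal O_K$ and $|\sigma_i(z)|\le Me^T$ for every $i$.

There are few algebraic integers in $K$ with all conjugates bounded: we will see that at most $(2S+1)^d$ have all conjugates at most $S$. So the exponential function carries $A-A$ into a set which stays small even after many additions. If $U$ itself can be made exponentially large in $d$, with $T$ fixed, then all these sizes are comparable on a logarithmic scale, and adding more summands costs only a factor of the form $(\text{number of summands})^d$.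

**Example.** Take $K=\mathbb Q(\sqrt2)$, $d=2$, with $\sigma_1$ the identity and $\sigma_2(\sqrt2)=-\sqrt2$. The units are $\pm\varepsilon^j$ with $\varepsilon=1+\sqrt2$. Put $\theta=\log\varepsilon\approx0.881$. Since $\sigma_2(\varepsilon)=1-\sqrt2=-1/\varepsilon$, we have $\log|\sigma_1(\varepsilon^j)|=j\theta$ and $\log|\sigma_2(\varepsilon^j)|=-j\theta$. With $U=\{1,\varepsilon,\varepsilon^2\}$ and $T=2\theta$, condition (1) holds. Here $A=\{0,\theta,2\theta\}$ and
$$\exp(A-A)=\{3-2\sqrt2,\ \sqrt2-1,\ 1,\ 1+\sqrt2,\ 3+2\sqrt2\}.$$
Every sum $x+y-z$ of elements of this set is some $a+b\sqrt2$ with integers $a,b$, and both $a+b\sqrt2$ and $a-b\sqrt2$ are at most $3\varepsilon^2\approx17.5$ in absolute value. The count $(2S+1)^d$ gives about $1294$ here, while trivially there are at most $15\cdot5=75$ values of $x+y-z$. So in one small field the construction gains nothing. The gain appears when $d\to\infty$.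

## 2. $k$-convex functions and the exponent $k+1$

What is this set for? It answers a question about how badly a curved function destroys additive structure.

For a finite $B\subset\mathbb R$ and positive integers $m,n$, write
$$mB=\{b_1+\dots+b_m\},\qquad mB-nB=\{b_1+\dots+b_m-b_1'-\dots-b_n' : b_i,b_j'\in B\}.$$
For instance $B=\{0,1\}$ gives $2B-B=\{-1,0,1,2\}$. We write $X\gg Y$ if $X\ge CY$ with an absolute constant $C>0$, and $X\gg_kY$ if $X\ge c(k)Y$ with $c(k)>0$ depending only on $k$.

**Definition.** A function $f\in C^k(\mathbb R)$ is *$k$-convex* if each of $f^{(0)},f^{(1)},\dots,f^{(k)}$ is strictly monotone on $\mathbb R$ (strictly increasing or strictly decreasing).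

For example, $e^x$ is $k$-convex for every $k$, because all its derivatives are $e^x$. The function $x$ is not $1$-convex, since its derivative is constant; $x^3$ is not $1$-convex either, since $3x^2$ is not monotone on $\mathbb R$.

If $f$ were allowed to be $f(x)=x$, then an arithmetic progression $A$ would make $mf(A-A)-nf(A-A)$ only a constant multiple larger than $A$. Curvature should prevent this. Two known results, which we quote, say so.

(i) For any finite $A\subset\mathbb R$ and any $1$-convex $f$, $|2f(A\pm A)-f(A\pm A)|\gg|A|^2$, where $A\pm A$ is either $A+A$ or $A-A$.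

(ii) Let $f$ be $k$-convex, $k\ge1$, and $A\subset\mathbb R$ finite. If $k=2s$ is even, then $|2^kf((s+1)A-sA)-(2^k-1)f((s+1)A-sA)|\gg_k|A|^{k+1}$. If $k=2s-1$ is odd, then $|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\gg_k|A|^{k+1}$.

It is convenient to have one symmetric form of (ii):

$$|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\gg_k|A|^{k+1}\qquad\text{with } s=\lfloor k/2\rfloor+1. \tag{2}$$

For odd $k=2s-1$ this is (ii) itself. For even $k=2s'$ we have $s=s'+1$. We may assume $A\neq\emptyset$; fix $a_0\in A$ and put $g(x)=f(x-a_0)$, which is again $k$-convex. Since $(s'+1)A-s'A-a_0\subset(s'+1)A-(s'+1)A$, we get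
$$g\big((s'+1)A-s'A\big)\subset f\big((s'+1)A-(s'+1)A\big)=f(sA-sA),$$
and (ii) applied to $g$ gives (2).

In (ii) the number of copies of $A$ inside $f$ grows with $k$. The question is whether two copies suffice, that is, whether one difference set $A-A$ already forces the growth. The following conjecture is from Peter J. Bradshaw, "Growth in Sumsets of Higher Convex Functions", arXiv:2111.03586 (2021).

**Conjecture.** For every integer $k\ge1$ there is $c(k)>0$, depending only on $k$, such that for every finite set $A$ of reals and every $k$-convex $f$,
$$|2^kf(A-A)-(2^k-1)f(A-A)|\ge c(k)|A|^{k+1}.$$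

The case $k=1$ is contained in (i). We shall prove that the conjecture is **false**: it fails for every $k\ge3154$. The cases $2\le k\le3153$ are not decided here, and the constant $3154$ has not been optimized.

## 3. Upper bounds for $f=\exp$

From here on $f=\exp$, except in (2), in Section 4 and in the definition of $s^*(k)$, where $f$ is any $k$-convex function. Put $\gamma=580$.

**Theorem 1.** Let $s,p,q\ge1$ be integers, $M=p+q$, and let $T>\gamma$ be real. There are finite sets $A\subset\mathbb R$ with $|A|$ arbitrarily large and
$$|p\,f(sA-sA)-q\,f(sA-sA)|\le|A|^{E},\qquad E=\frac{\log(2M+1)+sT}{\log(T/\gamma)}.$$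

**Theorem 2.** Let $s\ge1$ and $k\ge3154\,s$. There is no $c>0$ such that $|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\ge c|A|^{k+1}$ for all finite $A\subset\mathbb R$, even for the fixed function $f=\exp$. With $s=1$: the conjecture is false for every $k\ge3154$.

**Theorem 3.** Let $s^*(k)$ be the least $s$ such that $|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\gg_k|A|^{k+1}$ for all finite $A$ and all $k$-convex $f$. Then for every $k\ge1$
$$\frac{k}{3154}<s^*(k)\le\frac k2+1.$$

So any version of (ii) valid for all $k$-convex functions must use a number of copies of $A$ growing linearly in $k$, and (ii) is optimal in this respect up to a constant factor.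

**Theorem 4.** There is an absolute constant $C$ such that for all integers $1\le s<k$ there are arbitrarily large finite $A\subset\mathbb R$ with
$$|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\le|A|^{Ck/\log(k/s)}.$$
In particular, for every $\varepsilon>0$ and every $k\ge k_0(\varepsilon)$, even the lower bound $\gg_k|A|^{\varepsilon k}$ for $f(A-A)$ (that is, for $|2^kf(A-A)-(2^k-1)f(A-A)|$) is false. Likewise, for every integer $m\ge2$ there are arbitrarily large $A$ with $|mf(A-A)-mf(A-A)|\le|A|^{C\log(2m)/\log\log(2m)}$.

## 4. Progressions: rank must tend to infinity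

The natural first candidates for a counterexample are sets with small $A-A$. We test arithmetic progressions by hand, and then progressions of higher rank.

**One generator.** Let $A=\{0,\theta,\dots,(N-1)\theta\}$ with $e^\theta=\varepsilon=1+\sqrt2$ and $f=\exp$. Then $f(A-A)=\{\varepsilon^j:|j|\le N-1\}$, a set of $2N-1$ numbers. Sums over distinct subsets of it are distinct. To see this, let $I\ne J$ be finite sets of exponents and let $j$ be the largest element of their symmetric difference, say $j\in I$. Then
$$\sum_{i\in I}\varepsilon^i-\sum_{i\in J}\varepsilon^i\ \ge\ \varepsilon^j-\sum_{i<j}\varepsilon^i=\varepsilon^j\Big(1-\frac1{\varepsilon-1}\Big)>0,$$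
because $\varepsilon>2$. Since $2^k\ge k+1$, we may use $k+1$ of the $2^k$ summands for a subset of size $k+1$ and fix all other summands and subtrahends equal to $1$. Therefore
$$|2^kf(A-A)-(2^k-1)f(A-A)|\ge\binom{2N-1}{k+1}\gg_kN^{k+1}\qquad(N\ge k+1),$$
while for $N\le k$ the left side is at least $1\ge k^{-(k+1)}N^{k+1}$. The conjectured bound holds for these sets.

**Several generators.** Let $P=\{v_0+n_1v_1+\dots+n_rv_r:0\le n_i<N_i\}$ be a progression of rank $r$ which is *proper*, meaning that all $N_1\cdots N_r$ sums are distinct. An example is $\{n_1+10n_2:0\le n_1,n_2<10\}$. Let $f$ be any $k$-convex function and $s=\lfloor k/2\rfloor+1$. Put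
$$B=\{n_1v_1+\dots+n_rv_r:0\le n_i\le\lfloor(N_i-1)/s\rfloor\}.$$
Then every coefficient occurring in $sB-sB$ is at most $N_i-1$ in absolute value, so $sB-sB\subset P-P$. Since $\lfloor(N_i-1)/s\rfloor+1=\lceil N_i/s\rceil\ge N_i/s$, we have $|B|\ge s^{-r}|P|$. By (2) for $B$,
$$|2^kf(P-P)-(2^k-1)f(P-P)|\gg_k|B|^{k+1}\ge s^{-r(k+1)}|P|^{k+1}.$$
So for proper progressions of bounded rank the conjectured inequality is true, with a constant depending on $k$ and $r$. In particular, let $\varepsilon_1,\dots,\varepsilon_{d-1}$ be fundamental units of one fixed totally real field of degree $d\ge2$. The sets $\{\sum n_i\log|\sigma_1(\varepsilon_i)|:0\le n_i<N_i\}$ are proper of rank $d-1$ (if two of the sums agree, then $\sigma_1$ takes equal values up to sign on two products of fundamental units, so these products agree up to sign and have equal exponents), and they are never counterexamples as $N_i\to\infty$. The loss $s^{-r(k+1)}$ shows what to hope for: let the rank grow, comparably to $\log|A|$.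

## 5. Algebraic integers with bounded conjugates, and what the regulator must do

We now prove the count used in Section 1.

**Lemma 1.** Let $K$ be totally real of degree $d$ with embeddings $\sigma_1,\dots,\sigma_d$, and let $S>0$. Then $\#\{z\in\mathcal O_K:|\sigma_i(z)|\le S\ \forall i\}\le(2S+1)^d$.

*Proof.* Map $z\mapsto(\sigma_i(z))_i\in\mathbb R^d$; this is injective. For distinct $z,z'\in\mathcal O_K$ the norm $\prod_i\sigma_i(z-z')$ is a nonzero rational integer, so its absolute value is at least $1$. By the inequality of arithmetic and geometric means,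
$$\sum_i\sigma_i(z-z')^2\ \ge\ d\prod_i|\sigma_i(z-z')|^{2/d}\ \ge\ d.$$
So distinct image points are at distance at least $\sqrt d$, and the open balls of radius $\sqrt d/2$ around them are disjoint. An image point counted in the lemma has norm at most $S\sqrt d$, so its ball lies in the ball of radius $S\sqrt d+\sqrt d/2$ about $0$. Comparing volumes, the number of points is at most
$$\left(\frac{S\sqrt d+\sqrt d/2}{\sqrt d/2}\right)^d=(2S+1)^d.\qquad\square$$

For $K=\mathbb Q$ and integral $S$ this is the exact count $2S+1$. It is essential that *all* conjugates are bounded: infinitely many $a+b\sqrt2$ with $a,b\in\mathbb Z$ lie in $[0,1]$.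

Next we need to know how large $U$ in (1) can be. Recall the logarithmic map
$$\ell(u)=(\log|\sigma_1(u)|,\dots,\log|\sigma_d(u)|),\qquad u\in\mathcal O_K^*.$$
The coordinates of $\ell(u)$ sum to $0$, since $|N(u)|=1$. The kernel of $\ell$ consists of the roots of unity, which in a real field are $\pm1$. By Dirichlet's unit theorem, for $d\ge2$, the first $d-1$ coordinates of the vectors $\ell(u)$ form a lattice $L\subset\mathbb R^{d-1}$ of full rank. Its covolume is the **regulator** $R_K$. For $\mathbb Q(\sqrt2)$ this is $R_K=\log(1+\sqrt2)$. A box of side $T$ should contain about $T^{d-1}/R_K$ points of $L$, so we expect $|A|$ of this size, while by Lemma 1 the sumset of $M$ terms from $\exp(sA-sA)$ has size at most about $((2M+1)e^{sT})^d$. On logarithmic scale the ratio is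
$$\frac{d\,(\log(2M+1)+sT)}{(d-1)\log T-\log R_K}. \tag{3}$$

This expression shows exactly what goes wrong with two obvious choices.

* *Fix $K$ and let $T\to\infty$.* Then the numerator grows like $T$ and the denominator like $\log T$, so (3) tends to infinity. (Section 4 shows that for full progressions this is not only a weakness of the estimate.)
* *Let $d\to\infty$ with arbitrary fields.* Put $r=R_K^{1/d}$ and suppose $r\ge1$. A positive denominator forces $T>r$, and then the denominator is at most $d\log(T/r)$. So (3) is at least $sT/\log(T/r)$. With $x=T/r>1$ this is $sr\,x/\log x\ge sre$, because $x/\log x$ has its minimum $e$ at $x=e$. If $r$ is unbounded along the family, the estimate gives no fixed exponent.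

So the requirement is clear: *totally real fields of degree $d\to\infty$ with $R_K\le(\text{const})^d$*. Then $T$ can be a constant, and (3) is bounded. We obtain this from fields whose **root discriminant** $D_K^{1/d}$ is constant (for $\mathbb Q(\sqrt2)$ the root discriminant is $\sqrt8$), together with an upper bound for the regulator in terms of the discriminant.

## 6. Totally real fields of constant root discriminant

We recall the facts needed about class field towers. In this section an extension is called *unramified* if it is unramified at all finite primes and every real place stays real.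

* The **$2$-class field** of a number field $F$ is its largest abelian unramified extension of $2$-power degree. Its Galois group over $F$ is isomorphic to the $2$-part of the class group of $F$. The **$2$-class field tower** $F=F_0\subset F_1\subset F_2\subset\cdots$ arises by taking $F_{i+1}$ to be the $2$-class field of $F_i$. It is *finite* if $F_{i+1}=F_i$ for some $i$, and *infinite* otherwise.
* (Genus theory.) If $t$ primes ramify in a quadratic field, its narrow class group has $2$-rank $t-1$.
* (Golod–Shafarevich theorem; see Roquette, "On class field towers", Ch. IX of Cassels–Fröhlich, *Algebraic Number Theory*.) If the $2$-class field tower of $F$ is finite, then the $2$-rank of the class group of $F$ is less than $2+2\sqrt{r_1+r_2+1}$, where $r_1,r_2$ are the numbers of real and complex places.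

The difference between narrow and ordinary class group matters here, because we need real fields.

**Example.** In $F=\mathbb Q(\sqrt3)$, with $D_F=12$, two primes ramify, so the narrow class group has $2$-rank $1$. The extension $F(i)/F$ is unramified at all finite primes: $F(i)$ contains $\mathbb Q(\sqrt{-3})$, which is unramified at $2$, and $\mathbb Q(i)$, which is unramified at $3$, so both ramification indices in $F(i)/\mathbb Q$ are $2$, already attained in $F$. But $F(i)$ is not real. The class group itself is trivial, as the Minkowski bound is $\sqrt{12}/2<2$. So passing from narrow to ordinary classes can cost one in the $2$-rank.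

**Lemma 2.** There are totally real fields $K$ of arbitrarily large degree $d$ with discriminant $D_K=\rho^d$, where $\rho=\sqrt{38798760}$.

*Proof.*

**Step 1 (a quadratic field with large $2$-rank).** The purpose is to find a real quadratic field to which Golod–Shafarevich applies. Let $F=\mathbb Q(\sqrt{9699690})$, where
$$9699690=2\cdot3\cdot5\cdot7\cdot11\cdot13\cdot17\cdot19\equiv2\pmod4 .$$
Then $D_F=4\cdot9699690=38798760$, and exactly $8$ primes ramify. By genus theory the narrow class group has $2$-rank $7$. The class group is the quotient of the narrow class group by the classes of principal ideals. That subgroup has order at most $2$: every principal ideal has a generator of positive norm or one of negative norm, the generators of positive norm being totally positive up to sign, and the quotient of two elements of negative norm has positive norm. Dividing by a group of order at most $2$ lowers the $2$-rank by at most $1$. So the class group of $F$ has $2$-rank at least $6$.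

**Step 2 (the tower is infinite).** The purpose is to get fields of unbounded degree. Here $r_1=2$, $r_2=0$. If the tower were finite, the $2$-rank would be less than $2+2\sqrt3<5.5$. It is at least $6$. So the $2$-class field tower $F=F_0\subsetneq F_1\subsetneq\cdots$ is infinite, and $[F_i:\mathbb Q]\to\infty$. (With seven ramified primes this argument would guarantee only rank $5$, which is not enough.)

**Step 3 (the discriminant).** The purpose is to see that nothing is lost along the tower. Each layer $F_i$ is finite over $F$ and unramified over $F$, also at the infinite places. Hence $F_i$ is totally real. The discriminant formula $|D_{F_i}|=|D_F|^{[F_i:F]}\,N(\mathfrak d_{F_i/F})$ with trivial relative discriminant $\mathfrak d_{F_i/F}$, together with the positivity of the discriminant of a totally real field, gives, with $d=[F_i:\mathbb Q]=2[F_i:F]$,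
$$D_{F_i}=D_F^{[F_i:F]}=\big(\sqrt{D_F}\big)^{d}=\rho^d.\qquad\square$$

## 7. The regulator bound from Hecke's integral

**Lemma 3.** For $K$ as in Lemma 2, the regulator satisfies $R_K\le4\gamma_0^{\,d}$, where $\gamma_0=\frac e4\sqrt\rho\,(\log\rho+2)<576$.

*Proof.*

**Step 1 (an inequality between $R_K$ and $\zeta_K$).** The purpose is to bound $R_K$ by a value of the zeta function to the right of $1$. Put
$$\Lambda(s)=D_K^{s/2}\big(\pi^{-s/2}\Gamma(s/2)\big)^d\zeta_K(s).$$
We recall Hecke's integral representation (Neukirch, *Algebraic Number Theory*, Ch. VII §5: Theorem 5.9, its proof, and Cor. 5.10). Split $\zeta_K$ into partial zeta functions over the $h_K$ ideal classes. For each class the completed partial zeta function is a Mellin transform $\int_0^\infty(\varphi(t)-a_0)\,t^{s/2}\,\frac{dt}{t}$ for $s>1$. Here $\varphi$ is an integral of a theta series over a compact fundamental domain, $a_0$ is the contribution of the zero vector, and $\varphi-a_0$ is positive because it is an integral of a sum of positive exponentials. The transformation law is $\varphi(1/t)=t^{1/2}\psi(t)$ with a function $\psi$ of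 the same kind and with the same constant $a_0$. Now split the integral at $t=1$ and replace $t$ by $1/t$ on $(0,1)$. Since
$$\varphi(1/t)-a_0=t^{1/2}(\psi(t)-a_0)+a_0(t^{1/2}-1),$$
and, for $s>1$,
$$\int_1^\infty a_0(t^{1/2}-1)t^{-s/2}\,\frac{dt}t=a_0\Big(\frac{2}{s-1}-\frac2s\Big)=\frac{2a_0}{s(s-1)},$$
the Mellin transform equals
$$\frac{2a_0}{s(s-1)}+\int_1^\infty(\varphi(t)-a_0)t^{s/2}\,\frac{dt}t+\int_1^\infty(\psi(t)-a_0)t^{(1-s)/2}\,\frac{dt}t,$$
and both integrals are positive for real $s$. Summing over classes,
$$\Lambda(s)=\frac{\lambda}{s(s-1)}+(\text{integrals of positive functions})\qquad(s>1),$$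
where $\lambda$ is the residue of $\Lambda$ at $s=1$. The class number formula for a totally real field says that $\zeta_K$ has residue $2^dh_KR_K/(2\sqrt{D_K})$ at $1$, and $\pi^{-1/2}\Gamma(1/2)=1$. So $\lambda=2^dh_KR_K/2=2^{d-1}h_KR_K$. Since $h_K\ge1$,
$$2^{d-1}R_K\le2^{d-1}h_KR_K\le s(s-1)\Lambda(s)\qquad\text{for all real }s>1. \tag{4}$$

For $K=\mathbb Q$ this is Riemann's formula $\pi^{-s/2}\Gamma(s/2)\zeta(s)=\frac1{s(s-1)}+\int_1^\infty(t^{s/2}+t^{(1-s)/2})\sum_{n\ge1}e^{-\pi n^2t}\,\frac{dt}t$, with $\lambda=1$.

**Step 2 (estimating $\Lambda$ at one point).** The purpose is to choose $s$ so that the right side of (4) is exponential in $d$ with a known base. Take $s=1+2/\log\rho$. Since $\log\rho>2$, we have $s\in(1,2)$. We bound the three factors of $\Lambda(s)$.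

* *The zeta factor.* Above each rational prime $\mathfrak p$ runs over at most $d$ primes, each of norm at least $p$, so comparing Euler products gives $\zeta_K(s)\le\zeta(s)^d$. Moreover $\zeta(s)\le1+\int_1^\infty x^{-s}\,dx=\frac s{s-1}$. Hence $\zeta_K(s)\le\left(\frac s{s-1}\right)^d=\left(\frac{\log\rho+2}2\right)^d$.
* *The Gamma factor.* The function $\pi^{-s/2}\Gamma(s/2)$ equals $1$ at $s=1$. Its logarithmic derivative is $\frac12\big(\frac{\Gamma'}{\Gamma}(s/2)-\log\pi\big)$. Since $\Gamma'/\Gamma$ is increasing on $(0,\infty)$ and $\frac{\Gamma'}\Gamma(1)<0<\log\pi$, this is negative on $[1,2]$. So $\pi^{-s/2}\Gamma(s/2)\le1$ on $[1,2]$.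
* *The discriminant factor.* $\rho^{s/2}=\rho^{1/2}\rho^{1/\log\rho}=e\sqrt\rho$, so $D_K^{s/2}=(\rho^{s/2})^d=(e\sqrt\rho)^d$.

**Step 3 (conclusion and numbers).** The purpose is to combine the bounds. Since $s(s-1)\le2$, (4) gives
$$2^{d-1}R_K\le2\Big(\frac e2\sqrt\rho\,(\log\rho+2)\Big)^d,\qquad\text{hence}\qquad R_K\le4\Big(\frac e4\sqrt\rho\,(\log\rho+2)\Big)^d=4\gamma_0^{\,d}.$$
Numerically, $6229^2=38800441>\rho^2$, so $\rho<6229$; then $78.93^2>6229.9$ gives $\sqrt\rho<78.93$, and $\log\rho<\log6229<8.738$. So $\gamma_0<\frac e4\cdot78.93\cdot10.738<576$. $\square$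

## 8. Units in a box: proof of Theorem 1

Fix $s,p,q$, $M=p+q$, and $T>\gamma=580$. Let $K$ be as in Lemma 2, of degree $d\ge2$. The degree will tend to infinity while $T$ stays fixed.

**Step 1 (many units of nearly equal size).** The purpose is to find a set $U$ satisfying (1) with $|U|\ge(T/\gamma)^d$. Let $L\subset\mathbb R^{d-1}$ be the lattice of Section 5, of covolume $R_K$, and let $Q=[0,T)^{d-1}$. If $\mathcal F$ is a fundamental parallelepiped of $L$, then
$$\int_{\mathcal F}\#\big(L\cap(v+Q)\big)\,dv=\operatorname{vol}(Q)=T^{d-1},$$
because the translates $x-\mathcal F$, $x\in L$, cover $\mathbb R^{d-1}$ exactly once. The average over $v\in\mathcal F$ is $T^{d-1}/R_K$, so some translate $v+Q$ contains at least $T^{d-1}/R_K$ points of $L$.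

These points are controlled in the first $d-1$ coordinates. The last coordinate of $\ell(u)$ is minus the sum of the others, so over $v+Q$ it lies in the interval $\big(-\sum v_i-(d-1)T,\,-\sum v_i\big]$ of length $(d-1)T$. Split this interval into $d-1$ half-open intervals of length $T$. By the pigeonhole principle, at least $\frac{T^{d-1}}{(d-1)R_K}$ of the points have last coordinate in the same subinterval.

Each such point determines $\ell(u)$, hence determines $u$ up to sign; choose the sign so that $\sigma_1(u)>0$. Let $U$ be the set of these units. Any two of them differ by at most $T$ in every coordinate of $\ell$, so (1) holds. By Lemma 3,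
$$|U|\ge\frac{T^{d-1}}{(d-1)R_K}\ge\frac{(T/\gamma_0)^d}{4(d-1)T}=\Big(\frac T\gamma\Big)^d\cdot\frac{(\gamma/\gamma_0)^d}{4(d-1)T}\ge\Big(\frac T\gamma\Big)^d$$
for all $d\ge d_0(T)$. The last inequality holds because $\gamma_0<576<580=\gamma$, so $(\gamma/\gamma_0)^d$ eventually exceeds $4(d-1)T$. The small room between $\gamma_0$ and $\gamma$ is there to absorb this polynomial loss.

**Step 2 (the set $A$).** The purpose is to pass to real numbers without losing elements. Let $A=\{\log\sigma_1(u):u\in U\}$. Since $\sigma_1$ and $\log$ are injective, $|A|=|U|\ge(T/\gamma)^d$. As $T>\gamma$, this tends to infinity with $d$. Taking logarithms, $d\log(T/\gamma)\le\log|A|$, that is,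
$$e^d\le|A|^{1/\log(T/\gamma)}. \tag{5}$$

**Step 3 (the sumset lies in a box of algebraic integers).** The purpose is to bound the left side of the theorem by Lemma 1. An element of $sA-sA$ is $\log\sigma_1(w)$ with
$$w=\prod_{l=1}^s\frac{u_l}{u_l'},\qquad u_l,u_l'\in U.$$
Here $w$ is a unit, $\sigma_1(w)>0$, and by (1) we have $|\sigma_i(w)|\le e^{sT}$ for every $i$. So $f(sA-sA)=\exp(sA-sA)$ consists of numbers $\sigma_1(w)$ with $w\in\mathcal O_K$ and all conjugates at most $e^{sT}$ in absolute value. An element of $p\,f(sA-sA)-q\,f(sA-sA)$ is a signed sum of $M=p+q$ such numbers. Hence it is $\sigma_1(z)$ for some $z\in\mathcal O_K$ with $|\sigma_i(z)|\le Me^{sT}$ for all $i$. By Lemma 1 with $S=Me^{sT}$, and since $1\le e^{sT}$,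
$$|p\,f(sA-sA)-q\,f(sA-sA)|\le(2Me^{sT}+1)^d\le\big((2M+1)e^{sT}\big)^d=e^{d(\log(2M+1)+sT)}.$$
By (5) the right side is at most $|A|^E$ with $E=\frac{\log(2M+1)+sT}{\log(T/\gamma)}$. Since $d$ can be taken arbitrarily large, so can $|A|$. This proves Theorem 1. $\blacksquare$

Note how the two parameters enter $E$. The number $M$ of summands outside $f$ enters only through $\log(2M+1)$, which for $M$ about $2^{k+1}$ is about $k\log2$, and this is divided by $\log(T/\gamma)$, which we control. The number $s$ of summands inside $f$ enters linearly.

## 9. The choice $T=2e\gamma$: proof of Theorem 2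

**Step 1 (inserting the parameters).** The purpose is to specialize Theorem 1. Take $p=2^k$, $q=2^k-1$. Then $M=2^{k+1}-1$ and $2M+1=2^{k+2}-1<2^{k+2}$. Take $T=2e\gamma$, so that $\log(T/\gamma)=1+\log2$. Theorem 1 gives arbitrarily large finite $A$ with
$$|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\le|A|^{E'},\qquad E'=\frac{(k+2)\log2+2e\gamma s}{1+\log2}.$$

**Step 2 (the exponent is below $k+1$).** The purpose is to compare with the conjectured exponent. Multiplying out, $E'<k+1$ means $(k+2)\log2+2e\gamma s<(k+1)+(k+1)\log2$, which is equivalent to
$$\log2+2e\gamma s<k+1.$$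
Now $2e\gamma=1160e<3153.3$, and $k\ge3154s$ by hypothesis. So
$$\log2+2e\gamma s<0.7+3153.3\,s<3154\,s+1\le k+1.$$

**Step 3 (contradiction).** The purpose is to exclude any constant. Suppose $|2^kf(sA-sA)-(2^k-1)f(sA-sA)|\ge c|A|^{k+1}$ held for all finite $A$, with some $c>0$. For the sets above this gives $c|A|^{k+1}\le|A|^{E'}$, so $|A|^{k+1-E'}\le1/c$. But $k+1-E'>0$ depends only on $k$ and $s$, and $|A|$ is unbounded. This is impossible. For $s=1$, since $\exp$ is $k$-convex for every $k$, the conjecture fails for every $k\ge3154$. $\blacksquare$

The choice of $T$ is nearly forced within this method. Write $T=2\mu\gamma$. The condition $(k+2)\log2+2\mu\gamma s<(k+1)\log(2\mu)$ becomes $\log2+2\mu\gamma s<(k+1)\log\mu$, so we need $\mu>1$ and $k+1>(2\mu\gamma s+\log2)/\log\mu$. Its main term $2\gamma s\cdot\mu/\log\mu$ is smallest at $\mu=e$.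

## 10. Linear growth of $s^*(k)$ and sublinear exponents

*Proof of Theorem 3.*

**Step 1 (upper bound).** The purpose is to read off $s^*(k)\le k/2+1$ from (ii). By (2), the value $s=\lfloor k/2\rfloor+1$ is admissible in the definition of $s^*(k)$. So $s^*(k)\le\lfloor k/2\rfloor+1\le\frac k2+1$.

**Step 2 (lower bound).** The purpose is to exclude all small $s$. If $k<3154$, then $s^*(k)\ge1>k/3154$. If $k\ge3154$, then by Theorem 2 the bound fails for every integer $s$ with $1\le s\le k/3154$, already for $f=\exp$. So $s^*(k)>k/3154$. $\blacksquare$

*Proof of Theorem 4.* The purpose of each step is to choose $T$ growing slowly with the number of summands, so that the denominator $\log(T/\gamma)$ in $E$ becomes large. The constant $C=2(3\log2+\gamma)$ will serve throughout.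

**Step 1 ($2^k$ and $2^k-1$ summands).** This step proves the first bound. Let $1\le s<k$, $p=2^k$, $q=2^k-1$, and take $T=\gamma\sqrt{k/s}>\gamma$ in Theorem 1. Then $sT=\gamma\sqrt{ks}$ and $\log(T/\gamma)=\frac12\log(k/s)$. Using $\log(2M+1)<(k+2)\log2$, then $k+2\le3k$ and $\sqrt{ks}\le k$,
$$E\le\frac{(k+2)\log2+\gamma\sqrt{ks}}{\frac12\log(k/s)}\le\frac{2(3\log2+\gamma)\,k}{\log(k/s)}=\frac{Ck}{\log(k/s)}.$$

**Step 2 (no bound $\gg_k|A|^{\varepsilon k}$).** This step proves the second assertion. Take $s=1$. Given $\varepsilon>0$, choose $k_0(\varepsilon)\ge2$ with $C/\log k<\varepsilon$ for all $k\ge k_0(\varepsilon)$. For such $k$ there are arbitrarily large $A$ with sumset of size at most $|A|^{Ck/\log k}$, and $Ck/\log k<\varepsilon k$. As in Step 3 of Section 9, a lower bound $c|A|^{\varepsilon k}$ with $c>0$ would bound $|A|$, which is impossible.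

**Step 3 ($m$ and $m$ summands).** This step proves the last assertion. Take $s=1$, $p=q=m\ge2$, so $M=2m\ge4$ and $\log M>1$. Take $T=\gamma\sqrt{\log M}>\gamma$, so that $\log(T/\gamma)=\frac12\log\log M>0$. Since $2M+1\le3M\le M^2$, we have $\log(2M+1)\le2\log M$; and $\sqrt{\log M}\le\log M$ because $\log M>1$. Hence
$$E\le\frac{2\log M+\gamma\log M}{\frac12\log\log M}=\frac{2(2+\gamma)\log M}{\log\log M}\le\frac{C\log(2m)}{\log\log(2m)},$$
where the last inequality uses $2<3\log2$. $\blacksquare$
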